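# $(\Delta+1)$-list coloring in $\mathrm{poly}\log\log n$ rounds of broadcast CONGEST

## 1. Hashed buckets in a clique

Let $U$ be a set of $r$ pairwise adjacent nodes. Each $u\in U$ has a set $P_u$ of colors that it may still use, and the nodes of $U$ have to pick distinct colors. Fix a power of two $m$ and a function $h$ from colors to $[m]$, a set of $m$ "buckets". Here is the construction on which these notes turn.

Each $u\in U$ picks a uniform bucket $j(u)\in[m]$ and tells its neighbors. Let $i$ be the rank of $u$, by ID, among the nodes of $U$ that picked the bucket $j(u)$. Then $u$ tries the $i$-th smallest color of $P_u\cap h^{-1}(j(u))$, and it tries nothing if that set has fewer than $i$ elements.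

Suppose first that all $P_u$ equal one set $P$ with $|P|\ge r$. Then buckets are superfluous: with $m=1$ the node of rank $i$ takes the $i$-th smallest color, and everybody is done. Buckets are there for palettes that differ a little. Let $P=\{2,4,6,8\}$ be the palette of most nodes and let $P_u=\{1,2,4,6,8\}$. With $m=1$, the $i$-th smallest color of $P_u$ differs from the $i$-th smallest color of $P$ for every $i\le 4$: one extra color shifts every rank. Now take $m=2$ with $h(1)=h(2)=h(4)=0$ and $h(6)=h(8)=1$. In bucket $1$ everybody sees $\{6,8\}$, and the disagreement is confined to bucket $0$. In general, nodes in different buckets never try the same color, and a color on which two palettes disagree harms only the bucket into which it is hashed.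

The price is imbalance. Put $b=r/m$ and let $n_j$ be the number of nodes in bucket $j$. It has mean $b$ and variance at most $b$, so $\mathbb E(n_j-b)^+\le\sqrt b$. If $h$ is random with uniform, pairwise independent values, then for a subset of $r$ colors of $P$ the number hashed to $j$ also has mean $b$ and variance at most $b$. So some $h$ satisfies $\sum_j(b-|P\cap h^{-1}(j)|)^+\le m\sqrt b$. In the clique with equal palettes, the expected number of nodes that try nothing is therefore at most
$$\mathbb E\sum_j(n_j-|P\cap h^{-1}(j)|)^+\le 2m\sqrt b=\frac{2r}{\sqrt b}.$$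
Large buckets waste little, but they let one disagreement spoil many nodes. If the palettes disagree in about $\delta$ colors and $r=x\delta$, we shall take $b\approx x^{1/4}$ and show that all but $O(rx^{-1/8})$ nodes get colored. So $x$ drops to $O(x^{7/8})$, and $O(\log\log n)$ repetitions bring $r$ down to $O(\delta)$. Moreover, a function $h$ of this kind is described by $O(\log n)$ bits, so one node can announce it in a single message, although it could never announce its palette that way.

What this is for is a coloring problem in a network where messages are short.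

## 2. Broadcast CONGEST and the list-coloring problem

**Model.** The network is an $n$-node graph $G=(V,E(G))$ of maximum degree $\Delta$. Each node has a unique $O(\log n)$-bit identifier (ID). Time is divided into synchronous rounds. In broadcast CONGEST, in each round every node sends one $O(\log n)$-bit message, the same to all of its neighbors, and receives the messages of its neighbors. Nodes have private random bits, know $\Delta$ and $n$ (or a polynomial upper bound on $n$), and compute locally without restriction. An algorithm succeeds with high probability if it succeeds with probability at least $1-1/\mathrm{poly}(n)$.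

**Problem.** In $(\Delta+1)$-list coloring, each node $v$ initially knows a list $L(v)$ of $\Delta+1$ colors from a color space of size $\mathrm{poly}(n)$, so that a color fits in one message. Each $v$ must select $c(v)\in L(v)$ with $c(u)\ne c(v)$ for every edge $\{u,v\}$.

The problem comes from Maxime Flin, Magnús M. Halldórsson and Alexandre Nolin, "Fast Coloring Despite Congested Relays", arXiv:2308.01359 (2023). With the fixed palette $\{1,\dots,\Delta+1\}$, randomized coloring can be done in $O(\log^3\log n)$ rounds of broadcast CONGEST (Flin, Ghaffari, Kuhn, Nolin). For lists, the source of the problem states: "it is not even known if $\Delta+1$-list-coloring of $G$ is achievable in $\mathrm{poly}\log\log n$ rounds of broadcast CONGEST." The question is whether a randomized algorithm does this for every $G$, every $\Delta$ up to $n-1$ and every assignment of lists, with a round bound depending only on $n$. The answer is yes.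

**Theorem 1.** There is a randomized broadcast CONGEST algorithm that computes, w.h.p. and in $O((\log\log n)^{10})$ rounds, a list coloring of every $n$-node graph $G$, for every commonly known upper bound $\Delta\le\mathrm{poly}(n)$ on the maximum degree and every assignment of lists $L(v)$ with $|L(v)|=\Delta+1$ from a color space of size $\mathrm{poly}(n)$. The round bound depends only on $n$.

If $\Delta$ is the maximum degree, this is exactly the problem posed.

Let us try simple cases. If $\Delta=1$, the graph is a matching plus isolated nodes: in each edge the node with the smaller ID takes a color and announces it, and the other takes a different color of its list. If $G$ is the complete graph on $n=\Delta+1$ nodes and all lists are equal, one exchange of IDs suffices: the node of rank $i$ takes the $i$-th color.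

A sensible first algorithm for general graphs is the random trial: each uncolored node picks a uniformly random color from those not yet used by its neighbors, and keeps it if no neighbor picked it. Run it on the complete graph with equal lists. When $r\ge2$ nodes are uncolored, exactly $r$ colors are left, and a node succeeds with probability $(1-1/r)^{r-1}\le\frac12$. If $r_t$ is the number of uncolored nodes after $t$ rounds, then $\mathbb E[r_{t+1}\mid r_t]\ge\frac12r_t-\frac12$ (this also holds for $r_t\in\{0,1\}$), that is, $\mathbb E[r_{t+1}]+1\ge\frac12(\mathbb E[r_t]+1)$. So $\mathbb E[r_t]\ge n2^{-t}-1$: after $\frac12\log_2n$ rounds the expected number of uncolored nodes is still at least $\sqrt n-1$. Independent random trials stop working where a node has exactly as many colors as uncolored competitors.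

This suggests the notion that organizes the proof. Let $P_v$ be $L(v)$ minus the colors of the colored neighbors of $v$.

**Definition (slack).** The slack of $v$ is $|P_v|$ minus the number of uncolored neighbors of $v$.

For example, let $u,v,w$ be a path in this order, $\Delta=2$, all lists $\{1,2,3\}$. Initially $v$ has slack $3-2=1$. If $u$ and $w$ both take color $1$, then $P_v=\{2,3\}$, no uncolored neighbor is left, and the slack is $2$. If they take different colors, the slack stays $1$.

The proof has the following shape. Section 4 treats graphs of degree $\mathrm{poly}\log n$. Section 5 colors nodes whose slack is not much smaller than their degree; with slack, random trials accelerate. Sections 6 and 7 attach to each node a number $\zeta_v$ and show that one sparse random trial gives $v$ slack about $\zeta_v/\log^4n$. A node with small $\zeta_v$ has a neighborhood that is almost a clique with almost equal lists. Section 8 groups such nodes into classes, and inside a class the bucket construction reduces the number of uncolored nodes until it is comparable with the slack (Sections 9 and 10).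

## 3. Conventions, concentration, and polynomials as fingerprints

All nodes know the same $\hat n$ with $n\le\hat n\le\mathrm{poly}(n)$. Put $\ell=\lceil\log_2\hat n\rceil$ and $\Lambda=\log_2\ell=\Theta(\log\log n)$. IDs and colors are bit strings of common length $\omega=O(\ell)$. From now on "w.h.p." means probability at least $1-\hat n^{-c}$ for an arbitrary constant $c$. Constants are fixed in the order $c$; then $C$ (Section 8) and $C_1$; then $C_0=8C_1$; then $C_z\ge10^5C_0$; each is sufficiently large depending on the previous ones. Only $\mathrm{poly}(\hat n)$ many w.h.p. events are used, so union bounds are free. We assume that $\ell$ exceeds a suitable constant. Otherwise $n\le\hat n=O(1)$, and we repeat $\hat n$ times: every uncolored node whose ID is smallest among its uncolored neighbors takes a free color.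

Every message carries its sender's ID. Whenever a node gets permanently colored, or enters or leaves one of the sets named below, it announces this in $O(1)$ extra rounds. So nodes know the current status of their neighbors and the colors of their colored neighbors. Sending $O(1)$ many $O(\ell)$-bit messages costs $O(1)$ rounds. Every subroutine runs for a number of rounds fixed in advance from $\hat n$ and other common parameters, and colored nodes keep relaying messages where required. Primes and field representations are fixed in advance (say, the smallest prime in the stated interval).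

$N(v)$ is the neighborhood of $v$ in $G$, $N[v]=N(v)\cup\{v\}$, $d_v=|N(v)|$. For a set $H$ of nodes, $d_H(v)$ is the number of currently uncolored nodes of $H$ in $N(v)$. When a neighbor of $v$ gets colored, the uncolored degree of $v$ drops by $1$ and $|P_v|$ drops by at most $1$. Hence the slack never decreases; in Theorem 1 it is always at least $1$, because initially it is $\Delta+1-d_v$. Likewise $|P_v|-d_H(v)$ never decreases while only nodes of $H$ get colored.

**(C) Concentration.** Let $X$ be a sum of independent $[0,1]$-valued variables with mean $\mu$, and let $0<\theta\le1$, $\mu_0>0$. Then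
$$\Pr[|X-\mu|>\theta\max(\mu,\mu_0)]\le2e^{-\theta^2\mu_0/3}.$$
If $\mu\ge\mu_0$ this is the Chernoff bound $2e^{-\theta^2\mu/3}$. If $\mu<\mu_0$, the variance is at most $\mu_0$, and Bernstein's inequality with deviation $\theta\mu_0$ gives exponent at least $\theta^2\mu_0^2/(2(\mu_0+\theta\mu_0/3))\ge\frac38\theta^2\mu_0$. Two special cases: $X\ge\mu/2$ except with probability $2e^{-\mu/12}$; and if $\mu\le\mu_0$, then $X\le2\mu_0$ except with probability $2e^{-\mu_0/3}$.

**(D) Domination.** If indicators $I_1,\dots,I_k$ always satisfy $\Pr[I_i=1\mid I_1,\dots,I_{i-1}]\ge p$ (respectively $\le p$), then $\sum I_i$ stochastically dominates (respectively is dominated by) $\mathrm{Bin}(k,p)$.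

**(M) McDiarmid's inequality.** A function of $k$ independent variables that changes by at most $\beta$ when one variable changes exceeds its mean by more than $t$ with probability at most $e^{-2t^2/(k\beta^2)}$.

**Fingerprints.** For a bit string $y$ let $f_y$ be the polynomial whose coefficients are the bits of $y$. Over any prime field, distinct strings of length $\omega'$ give distinct polynomials of degree less than $\omega'$, which agree on fewer than $\omega'$ points. For example, $101$ and $110$ give $1+X^2$ and $1+X$; over $\mathbb F_5$ they agree exactly where $X^2=X$, at the two points $0,1$, while at $2$ they take the values $0$ and $3$. A pair $(a,f_y(a))$ is thus a short fingerprint of $y$. Primes exist in every interval $(M,2M]$ with $M\ge1$ an integer (Bertrand's postulate).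

## 4. Degree $\mathrm{poly}\log n$: shattering and list halving

Let $K=\ell^\kappa$ with a constant integer $\kappa\ge2$; constants in this section may depend on $\kappa$. For Theorem 1 we use $\kappa=15$.

**Proposition A.** Let $H$ be a set of uncolored nodes inducing a graph of maximum degree at most $K$, with $|P_v|\ge d_H(v)+1$ for $v\in H$. Then $H$ can be completely colored w.h.p. in $O(\Lambda^9)$ rounds.

The plan begins in a standard way: $O(\Lambda)$ rounds of random trials leave components of $\mathrm{poly}(\ell)$ nodes, and then it is enough to color a constant fraction of each component again and again. To do that, let every node hold a list $R_v$ of candidate colors and repeatedly keep the half that conflicts less with the neighbors' lists. Two things go wrong. First, to compare the halves, $v$ needs to know how they intersect $R_u$ for each neighbor $u$; sending $R_u$ may take $K+1=\mathrm{poly}(\ell)$ messages, far too many. Second, neighbors must not halve simultaneously: if $R_u=R_v=\{1,2\}$ and both halve at once, both may keep $\{1\}$. Scheduling neighbors apart with a proper coloring would require up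 to $K+1$ time slots. The remedies are to estimate intersections from random fingerprints, and to use few time slots, tolerating neighbors in the same slot as long as their share of the conflicts is small.

**Step 1: shattering.** The purpose is to reduce $H$ to small components. For $\tau_0$ rounds, every uncolored $v\in H$ tries a uniform $c\in P_v$, broadcasts it, and keeps it iff no neighbor in $H$ tried the same color in this round.

Fix the history and an uncolored $v\in H$. For an uncolored $H$-neighbor $u$ of $v$ we have $d_H(u)\ge1$, so $|P_u|\ge2$. Let $W(c)=\sum_u\mathbf 1[c\in P_u]/|P_u|$, summing over the uncolored $H$-neighbors $u$ of $v$. Then $\sum_{c\in P_v}W(c)\le d_H(v)<|P_v|$, so at least half of the $c\in P_v$ have $W(c)\le2$. On $[0,\frac12]$ we have $1-y\ge4^{-y}$, because $4^{-y}$ is convex and equality holds at both ends. So for such $c$, no neighbor tries $c$ with probability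
$$\prod_{u:\,c\in P_u}\Big(1-\frac1{|P_u|}\Big)\ge4^{-W(c)}\ge\frac1{16}.$$
Hence $v$ is colored with conditional probability at least $\frac1{32}$.

Below, distances refer to the graph induced by the original $H$. The success of $v$ in a round depends only on choices in $N_H[v]$. For a set $T$ of nodes at pairwise distance at least $3$ these neighborhoods are disjoint, so the successes are conditionally independent. By induction over rounds, $\Pr[\text{all of }T\text{ uncolored}]\le(31/32)^{\tau_0|T|}$.

Now let $\Gamma$ be a connected component of the uncolored nodes after these rounds and let $T\subseteq\Gamma$ be maximal with pairwise distance at least $3$. Every node of $\Gamma$ is within distance $2$ of $T$, so $|\Gamma|\le(1+K^2)|T|$. If two nodes of $\Gamma$ are adjacent, nodes of $T$ within distance $2$ of them are at distance at most $5$ from each other. Since $\Gamma$ is connected, $T$ is connected in the graph $G_5$ joining nodes of $H$ at distance at most $5$. The maximum degree of $G_5$ is at most $K+K^2+\dots+K^5\le2K^5$. A connected $t$-set of $G_5$ containing a given node is the set visited by a walk of $2(t-1)$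 steps from that node around a spanning tree, so there are at most $(2K^5)^{2t}$ such sets. If $|T|\ge t$, then $T$ contains a connected $t$-subset. So the probability that some $T$ of this kind has size at least $t$ is at most
$$n\big(4K^{10}(31/32)^{\tau_0}\big)^t\le n2^{-t}\qquad\text{for }\tau_0=\lceil\log_{32/31}(8K^{10})\rceil=O(\Lambda).$$
With $t=\Theta(\ell)$ we get: w.h.p. all components have at most $N=O(K^2\ell)=\mathrm{poly}(\ell)$ nodes.

**Step 2: short names.** The purpose is to replace IDs of $O(\ell)$ bits by names of $O(\Lambda)$ bits that differ between neighbors. Take a prime $q_0\in(K\omega,2K\omega]$. Knowing its neighbors' IDs, $v$ picks $a\in\mathbb F_{q_0}$ with $f_{ID(v)}(a)\ne f_{ID(u)}(a)$ for all its $H$-neighbors $u$; fewer than $K\omega$ points are bad. Put $\varphi(v)=(a,f_{ID(v)}(a))$ and broadcast it. If $u,v$ are $H$-neighbors with $\varphi(u)=\varphi(v)$, they use the same point $a$ and have the same value there, against the choice of $a$. So $\varphi$ is a proper coloring, and it has $\omega_\varphi=O(\Lambda)$ bits.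

**Step 3: estimating intersections.** The purpose is to let $v$ compare parts of its candidate list without learning its neighbors' lists. Suppose each uncolored $v\in H$ holds a nonempty $R_v\subseteq P_v$ with $|R_v|\le K+1$. For a set $S$ of uncolored $H$-neighbors of $v$ and $A\subseteq R_v$ let
$$Y_v(S,A)=\sum_{u\in S}\frac{|A\cap R_u|}{|R_u|}.$$
Let $0<\varepsilon\le\frac1{100}$, let $M=\lceil4K(K+1)\omega/\varepsilon\rceil$, and let $q_1\in(M,2M]$ be a prime. Each $u$ broadcasts $s=\Theta(\ell/\varepsilon^2)$ independent samples $(a,f_c(a))$, with $c\in R_u$ and $a\in\mathbb F_{q_1}$ uniform. A sample $(a,z)$ hits $A$ if $f_{c'}(a)=z$ for some $c'\in A$. Let $\hat Y_v(S,A)$ be $\frac1s$ times the number of hits among the samples from nodes of $S$.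

A sample with $c\in A$ hits. A sample with $c\notin A$ hits with probability at most $(K+1)\omega/q_1$. So $\mathbb E\hat Y_v(S,A)=Y_v(S,A)+\mathrm{fp}$ with $0\le\mathrm{fp}\le K(K+1)\omega/q_1\le\varepsilon/4$. Apply (C) with $\theta=\varepsilon/2$ and $\mu_0=s/2$ to the number of hits. For any $(S,A)$ fixed before sampling, w.h.p.
$$|\hat Y_v-Y_v|\le\frac\varepsilon4+\frac\varepsilon2\Big(Y_v+\frac\varepsilon4+\frac12\Big),$$
where $Y_v$ and $\hat Y_v$ are taken at $(S,A)$, and therefore
$$|\hat Y_v(S,A)-Y_v(S,A)|\le\varepsilon Y_v(S,A)+\varepsilon.\tag{1}$$
If $1/\varepsilon=\mathrm{poly}(\ell)$, a sample has $O(\Lambda)$ bits and $\Theta(\ell/\Lambda)$ samples fit in a message, so this takes $O(\Lambda/\varepsilon^2)$ rounds.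

**Step 4: the potential.** The purpose is to set up one iteration, which will color a constant fraction of the uncolored nodes of every component. Fix a component left by Step 1, let $\Gamma$ now be the set of its currently uncolored nodes and $n_\Gamma=|\Gamma|$. All $H$-edges between currently uncolored nodes that meet $\Gamma$ lie inside $\Gamma$. Each $v$ takes $R_v\subseteq P_v$ with $|R_v|=2^{\lfloor\log_2(d_H(v)+1)\rfloor}$. This number is at most $d_H(v)+1\le|P_v|$ and more than $(d_H(v)+1)/2$. Let
$$w_{uv}=\frac{|R_u\cap R_v|}{|R_u||R_v|},\qquad\Phi=\sum_{uv}w_{uv},$$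
summing over the $H$-edges inside $\Gamma$. So $w_{uv}$ is the probability that independent uniform choices from $R_u$ and $R_v$ agree. Note that $\sum_{u\in S}w_{uv}=Y_v(S,R_v)/|R_v|$. Initially
$$\Phi\le\frac12\sum_v\frac{d_H(v)}{|R_v|}\le n_\Gamma .$$
For example, if $\Gamma$ is one edge $uv$ with $R_u=R_v=\{1,2\}$, then $\Phi=\frac12$. If $u$ keeps $\{1\}$, then $w_{uv}=\frac12$ still. If afterwards $v$ compares $\{1\}$ with $\{2\}$ and keeps $\{2\}$, then $\Phi=0$.

There will be $k=\lfloor\log_2(K+1)\rfloor=\Theta(\Lambda)$ halving steps, and $\varepsilon=1/(100k)$. A halving step consists of Steps 5 and 6.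

**Step 5: few classes, little weight inside them.** The purpose is to create a small number of time slots such that edges inside a slot carry little weight. Take a prime $q\in(\omega_\varphi/\varepsilon,2\omega_\varphi/\varepsilon]$, put $p_v=f_{\varphi(v)}$ over $\mathbb F_q$, and for $a\in\mathbb F_q$ let $S_a$ be the set of uncolored $H$-neighbors $u$ of $v$ with $p_u(a)=p_v(a)$. As $\varphi(u)\ne\varphi(v)$, each $u$ is in fewer than $\omega_\varphi$ of the sets $S_a$. Let $Y_v$ be the value $Y_v(S,R_v)$ for $S$ the set of all uncolored $H$-neighbors of $v$. Then $\sum_aY_v(S_a,R_v)\le\omega_\varphi Y_v$, so some $a$ has $Y_v(S_a,R_v)\le\varepsilon Y_v$. Node $v$ chooses $a_v$ minimizing $\hat Y_v(S_a,R_v)$. Applying (1) to both points,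
$$(1-\varepsilon)Y_v(S_{a_v},R_v)-\varepsilon\le\hat Y_v(S_{a_v},R_v)\le(1+\varepsilon)\varepsilon Y_v+\varepsilon,$$
so
$$Y_v(S_{a_v},R_v)\le\frac{(1+\varepsilon)\varepsilon Y_v+2\varepsilon}{1-\varepsilon}\le2\varepsilon Y_v+3\varepsilon.$$
The class of $v$ is the pair $(a_v,p_v(a_v))$, which is broadcast. There are $q^2=O(\Lambda^4)$ classes, since $q=O(\omega_\varphi/\varepsilon)=O(\Lambda^2)$. Call an edge monochromatic if its ends have the same class, and bichromatic otherwise. If $uv$ is monochromatic, then $u$ lies in the set $S_{a_v}$ of $v$ and $v$ lies in the set $S_{a_u}$ of $u$. Since $\sum_vY_v/|R_v|=2\Phi$, the monochromatic weight satisfies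
$$\Phi_m\le\frac12\sum_v\frac{2\varepsilon Y_v+3\varepsilon}{|R_v|}\le2\varepsilon\Phi+\frac32\varepsilon n_\Gamma.\tag{2}$$

**Step 6: halving.** The purpose is to halve all lists while hardly increasing $\Phi$. Process the classes one by one, with fresh samples each time. Each $v$ of the current class with $|R_v|\ge2$ splits $R_v$ into equal halves $R^0,R^1$ before the sampling. With $S$ the set of its uncolored $H$-neighbors in other classes, it keeps the half with the smaller $\hat Y_v(S,R^i)$. One half has $Y_v(S,R^i)\le\frac12Y_v(S,R_v)$, so by (1), as in Step 5, the kept half satisfies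
$$Y_v(S,R^i)\le\frac{(1+\varepsilon)\frac12Y_v(S,R_v)+2\varepsilon}{1-\varepsilon}\le(1+3\varepsilon)\tfrac12Y_v(S,R_v)+3\varepsilon .$$
The sets $R_u$, $u\in S$, do not change now. Dividing by the new size $|R_v|/2$, the total weight of the bichromatic edges at $v$ changes from $\mathrm{old}_v$ to at most
$$(1+3\varepsilon)\,\mathrm{old}_v+\frac{6\varepsilon}{|R_v|}\le(1+3\varepsilon)\,\mathrm{old}_v+3\varepsilon.$$

Let $\Phi_b=\Phi-\Phi_m$ be the bichromatic weight at the start of the halving step, and let $\Psi_j$ be the weight of the bichromatic edges incident to class $j$ just before $j$ is processed. An edge between classes $i$ and $j$, with $i$ processed before $j$, contributes its starting weight to $\Psi_i$. It contributes at most twice its starting weight to $\Psi_j$, since halving the list of one endpoint at most doubles $w_{uv}$. So $\sum_j\Psi_j\le3\Phi_b$. Processing class $j$ increases the bichromatic weight by at most $3\varepsilon\Psi_j$ plus $3\varepsilon$ per node of the class, so at the end the bichromatic weight is at most $(1+9\varepsilon)\Phi_b+3\varepsilon n_\Gamma$. Each monochromatic edge grows by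 a factor of at most $4$. With (2),
$$\Phi_{\mathrm{new}}\le(1+9\varepsilon)\Phi+3\varepsilon n_\Gamma+4\big(2\varepsilon\Phi+\tfrac32\varepsilon n_\Gamma\big)=(1+17\varepsilon)\Phi+9\varepsilon n_\Gamma.$$
So $\Phi+n_\Gamma$ grows by a factor of at most $1+17\varepsilon$ per halving step. After $k$ steps, $\Phi+n_\Gamma\le2e^{0.17}n_\Gamma<2.38\,n_\Gamma$, that is, $\Phi<1.38\,n_\Gamma$.

**Step 7: coloring a twelfth.** The purpose is to turn the small potential into permanent colors. Initially $|R_v|\le2^k$, so now $|R_v|=1$ for all $v$, and $\Phi$ is the number of edges whose ends have the same candidate color (conflict edges). Candidates are broadcast. The average conflict degree is less than $2.76$, so fewer than $\frac{2.76}6n_\Gamma<\frac12n_\Gamma$ nodes have conflict degree at least $6$. The set $J$ of nodes of conflict degree at most $5$ therefore has at least $n_\Gamma/2$ nodes. With a prime $q_2\in(5\omega_\varphi,10\omega_\varphi]$, each $v\in J$ picks $a\in\mathbb F_{q_2}$ with $f_{\varphi(v)}(a)\ne f_{\varphi(u)}(a)$ for its at most $5$ conflict neighbors $u\in J$. As in Step 2, the pairs $(a,f_{\varphi(v)}(a))$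 properly color the conflict graph on $J$, here with $O(\Lambda^2)$ colors. Going through these colors one at a time, compute greedily a maximal independent set $I$ of the conflict graph on $J$. Nodes of $I$ keep their candidates permanently. This is proper, because candidates come from the current palettes and adjacent nodes of $I$ have different candidates. Each node of $I$ dominates at most $6$ nodes of $J$, so $|I|\ge|J|/6\ge n_\Gamma/12$.

**Step 8: counting rounds.** Each iteration (Steps 4 to 7) colors at least a $\frac1{12}$ fraction of the uncolored nodes of every component, and $|P_v|\ge d_H(v)+1$ persists. So after $O(\log N)=O(\Lambda)$ iterations everything is colored. An estimate takes $O(\Lambda/\varepsilon^2)=O(\Lambda^3)$ rounds, a halving step $O(q^2\Lambda^3)=O(\Lambda^7)$ rounds, an iteration $O(\Lambda^8)$ rounds (Step 7 adds only $O(\Lambda^2)$), and all iterations $O(\Lambda^9)$ rounds. This proves Proposition A. $\blacksquare$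

## 5. Random trials accelerate when there is slack

**Proposition B.** Let $H$ be a set of uncolored nodes with reals $s_v$ (not necessarily known to the nodes), $C_0\ell\le s_v\le2^{O(\ell)}$, and let $T\ge1$ be commonly known, such that $|P_v|\ge d_H(v)+s_v$ and $d_H(v)\le Ts_v$ for all $v\in H$. Then $H$ can be colored completely w.h.p. in $O(\log T+\Lambda)$ rounds plus $O(\Lambda)$ calls to Proposition A.

*Proof.* Only nodes of $H$ get colored, so $|P_v|\ge d_H(v)+s_v$ persists. In both steps below a node keeps its color iff no competing neighbor *with smaller ID* picked it. This is proper, since of two adjacent nodes with the same color the one with the larger ID drops it. It also allows us to reveal the colors in ID order, which makes the analysis sequential.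

**Step 1: from $Ts_v$ down to $s_v/8$.** The purpose is to make the degree smaller than the slack. Repeat $\tau_1=\lceil\log_{32/31}(8T)\rceil$ times: each uncolored $v\in H$ is active with probability $\frac14$; active nodes pick a uniform color of $P_v$, broadcast it, and keep it iff no active neighbor in $H$ with smaller ID picked it.

By (C), with $\mu_0=\max(d_H(u)/4,C_0\ell/4)$, w.h.p. every $u$ has at most $\max(d_H(u)/2,C_0\ell/2)\le|P_u|/2$ active neighbors in $H$. Also by (C), w.h.p. every $v$ with $d_H(v)\ge C_1\ell$ has at least $d_H(v)/8$ of them. Fix such activities and reveal the colors in ID order. At most $|P_u|/2$ colors are blocked for $u$ when its color is revealed, so each active node succeeds with conditional probability at least $\frac12$. By (D) and (C), if $d_H(v)\ge C_1\ell$, then w.h.p. at least $d_H(v)/32$ neighbors of $v$ get colored. Hence afterwards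
$$d_H(v)\le\max\big(C_1\ell,(31/32)^{\tau_1}Ts_v\big)\le s_v/8,$$
because $(31/32)^{\tau_1}\le1/(8T)$ and $C_1\ell=C_0\ell/8\le s_v/8$.

**Step 2: doubly exponential decrease.** The purpose is to reach degree $O(\ell)$ in $O(\Lambda)$ rounds. Let $x_0=8$, $x_{t+1}=x_t^2/2$, so $x_t=2\cdot4^{2^t}$, and let $H_0$ be the set of uncolored nodes of $H$. The invariant is
$$d_{H_t}(v)\le\max(s_v/x_t,C_1\ell)\qquad(v\in H_t),$$
true for $t=0$ by Step 1. In round $t$, first the set $S_t=\{v\in H_t:d_{H_t}(v)\le C_1\ell\}$ leaves; put $H_t'=H_t\setminus S_t$. Nodes of $H_t'$ have $d_{H_t}(v)\le s_v/x_t$. Each of them picks a uniform color of $P_v$ and keeps it iff no neighbor in $H_t'$ with smaller ID picked it. $H_{t+1}$ consists of the uncolored nodes of $H_t'$.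

Revealing colors in ID order, $u$ fails with conditional probability at most
$$\frac{d_{H_t}(u)}{|P_u|}\le\frac{s_u/x_t}{s_u}=\frac1{x_t}.$$
By (D) and (C), with $\mu_0=\max(d_{H_t}(v)/x_t,C_1\ell/2)$, the number of failing neighbors of $v\in H_t'$ is w.h.p. at most
$$\max(2d_{H_t}(v)/x_t,\,C_1\ell)\le\max(2s_v/x_t^2,\,C_1\ell)=\max(s_v/x_{t+1},\,C_1\ell),$$
which is the invariant for $t+1$. After $O(\Lambda)$ rounds $x_t\ge\max_vs_v$, since $s_v\le2^{O(\ell)}$, and then everybody still uncolored leaves.

**Step 3: the nodes that left.** Each $S_t$ induces maximum degree at most $C_1\ell\le K$, and $|P_v|\ge d_H(v)+s_v\ge d_{S_t}(v)+1$. Color $S_0,S_1,\dots$ one after the other by Proposition A. $\blacksquare$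

If $\Delta<\ell^{15}$, Proposition A with $\kappa=15$ and $H=V$ proves Theorem 1. From here until the end of Section 10 we assume $\Delta\ge\ell^{15}$ and $K=\ell^{15}$.

## 6. How far a neighborhood is from a clique with equal lists

Let $M_v$ be the number of non-adjacent pairs in $N(v)$. Define
$$m_v=\sum_{u\in N(v)}(\Delta-1-|N(u)\cap N(v)|)=2M_v+d_v(\Delta-d_v),\qquad\lambda_v=\sum_{u\in N(v)}\frac{|L(u)\setminus L(v)|}{\Delta+1},$$
$$\zeta_v=\frac{m_v}\Delta+\lambda_v+(\Delta-d_v),\qquad Z_v=\zeta_v+z_0,\qquad z_0=\lceil C_z\ell^5\rceil.$$
The identity for $m_v$ holds because $\sum_{u\in N(v)}|N(u)\cap N(v)|$ counts each edge inside $N(v)$ twice, so it equals $d_v(d_v-1)-2M_v$. For any nodes $u,v$ let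
$$\rho(u,v)=|N[u]\triangle N[v]|+|L(u)\triangle L(v)|,$$
which satisfies the triangle inequality.

Some values. In the complete graph on $\Delta+1$ nodes with equal lists, $\zeta_v=0$ and $\rho(u,v)=0$. With pairwise disjoint lists instead, $\lambda_v=\Delta$, so $\zeta_v=\Delta$. For the center of a star with $\Delta$ leaves and equal lists, $M_v=\Delta(\Delta-1)/2$, so $\zeta_v=\Delta-1$. In the complete graph on $\Delta+1$ nodes with equal lists and one edge $uv$ removed, every other node $w$ has $\zeta_w=2/\Delta$, while $\zeta_u=\frac{\Delta-1}\Delta+1$, $\rho(u,w)=1$ and $\rho(u,v)=2$.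

**Lemma 1.**

1. $\sum_{u\in N(v)}\rho(u,v)\le4\Delta\zeta_v$. Hence for $y>0$ fewer than $4\Delta/y$ of the $u\in N(v)$ have $\rho(u,v)>yZ_v$.
2. $\zeta_u\le2\zeta_v+6\rho(u,v)$ for all $u,v$. Hence if $\rho(u,v)\le yZ_v$ with $y\ge1$, then $Z_u\le8yZ_v$.

*Proof.* (1) For adjacent $u,v$ we have $|N[u]\cap N[v]|=|N(u)\cap N(v)|+2$, so
$$|N[u]\triangle N[v]|\le2(\Delta+1)-2(|N(u)\cap N(v)|+2)=2(\Delta-1-|N(u)\cap N(v)|).$$
As lists have equal size, $|L(u)\triangle L(v)|=2|L(u)\setminus L(v)|$. Thus $\sum_u\rho(u,v)\le2(m_v+(\Delta+1)\lambda_v)\le2(\Delta+1)\zeta_v\le4\Delta\zeta_v$. If $k\ge1$ of the $u$ have $\rho(u,v)>yZ_v$, then $kyZ_v<4\Delta\zeta_v\le4\Delta Z_v$, so $k<4\Delta/y$.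

(2) Write $\rho=\rho(u,v)$. A non-adjacent pair in $N(u)$ that contains no node of $N[u]\setminus N[v]$ lies in $N[v]$. It does not contain $v$, because $v$ is adjacent to the rest of $N[v]$, so it lies in $N(v)$. At most $\rho\Delta$ pairs in $N(u)$ contain a node of $N[u]\setminus N[v]$. Thus $M_u\le M_v+\rho\Delta$. Also $\Delta-d_u\le\Delta-d_v+\rho$. So
$$\frac{m_u}\Delta\le\frac{2M_u}\Delta+(\Delta-d_u)\le\frac{m_v}\Delta+(\Delta-d_v)+3\rho.$$
For $w\in N(u)\cap N[v]$ we have $|L(w)\setminus L(u)|\le|L(w)\setminus L(v)|+|L(v)\setminus L(u)|$. Summed over these at most $\Delta$ nodes and divided by $\Delta+1$, this contributes at most $\lambda_v+\rho$ (the node $w=v$ has $L(w)\setminus L(v)=\emptyset$). The at most $\rho$ other $w\in N(u)$ contribute at most $1$ each. So $\lambda_u\le\lambda_v+2\rho$. Summing,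
$$\zeta_u\le\zeta_v+(\Delta-d_v)+6\rho\le2\zeta_v+6\rho.$$
Finally, if $\rho\le yZ_v$, then $Z_u\le2\zeta_v+z_0+6yZ_v\le2Z_v+6yZ_v\le8yZ_v$. $\blacksquare$

**Estimating $Z_v$ in $O(1)$ rounds.** Nodes need to know roughly how large $Z_v$ is. After exchanging IDs, each $u$ broadcasts $y_u$, uniform among $\Delta$ slots filled with its $d_u$ neighbors and $\Delta-d_u$ dummies, and $g_u$, uniform in $L(u)$. Node $v$ sets
$$X_v=(\Delta-d_v)+\#\{u\in N(v):y_u\notin N[v]\text{ or }y_u\text{ is a dummy}\}+\#\{u\in N(v):g_u\notin L(v)\}.$$
For $u\in N(v)$ we have $|N(u)\cap N[v]|=|N(u)\cap N(v)|+1$, so the second term has mean $m_v/\Delta$. The third has mean $\lambda_v$, so $\mathbb EX_v=\zeta_v$. Let $\hat Z_v=X_v+z_0$, an integer. By (C) with $\theta=\frac12$, $\mu_0=z_0$, w.h.p. $|X_v-\zeta_v|\le\frac12\max(\zeta_v,z_0)\le\frac12Z_v$, so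
$$\tfrac12Z_v\le\hat Z_v\le2Z_v\quad\text{for all }v.\tag{3}$$

## 7. Slack from one sparse trial

The trial is as follows. Each node is *tentative* with probability $\frac14$ and then picks a uniform $c_v\in L(v)$. Each tentative node *stays* (is *active*) with probability $1/\ell$, independently. Active nodes broadcast $c_v$ and keep it iff no active neighbor picked it. A node is active with probability $p=1/(4\ell)$. By (C), w.h.p. at most $\Delta/\ell$ nodes of each $N(v)$ get colored. The two stages serve the analysis: once the tentative choices in $N(v)$ are revealed, the coins for staying act independently on different colors.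

**Lemma 2.** W.h.p., after the trial every $v$ with $\zeta_v\ge z_0$ has slack $s_v\ge10^{-5}\zeta_v/\ell^4$.

As slack never decreases, this bound remains valid later.

*Proof.* By definition
$$s_v=\Delta+1-d_v+\#\{\text{colored neighbors}\}-\#\{\text{distinct colors of }L(v)\text{ on them}\}.$$
So each neighbor colored outside $L(v)$ and each color repeated on $N(v)$ helps.

**Step 1: three sources.** The purpose is to find where slack can come from. Write $\zeta=\zeta_v$. Since $\zeta\le2M_v/\Delta+\lambda_v+2(\Delta-d_v)$, one of
$$\Delta-d_v\ge\zeta/6,\qquad\lambda_v\ge\zeta/3,\qquad M_v\ge\Delta\zeta/6$$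
holds. In the first case $s_v\ge\zeta/6$ and we are done. The other two are covered by the cases $\lambda_v\ge\zeta/96$ (Step 3) and $\lambda_v<\zeta/96$, $M_v\ge\Delta\zeta/6$ (Step 4).

**Step 2: no color is popular.** For fixed $v$ and color $c$, the number of tentative $u\in N(v)$ with $c_u=c$ is a sum of independent indicators with mean less than $\frac14$. It is at least $\ell$ with probability at most $(e/(4\ell))^\ell\le\ell^{-\ell}$. So w.h.p. all these numbers are at most $\ell$. We refer to this as (4).

**Step 3: the case $\lambda_v\ge\zeta/96$.** The purpose is to find many neighbors that keep a color outside $L(v)$. The number of tentative $u\in N(v)$ with $c_u\notin L(v)$ has mean $\lambda_v/4$, so w.h.p. it is at least $\lambda_v/8$. By (4) these use $R_0\ge\lambda_v/(8\ell)$ distinct colors. For each such $c$ fix one such node $u_c$. Call $c$ *good* if among the tentative nodes of $N(v)$ with color $c$ exactly $u_c$ stays. Given the tentative choices, this has probability at least $\frac1\ell(1-\frac1\ell)^{\ell-1}\ge\frac1{e\ell}$, independently over $c$. So w.h.p. there are $R_1\ge R_0/(2e\ell)\ge R_0/(6\ell)$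 good colors.

The choices of nodes outside $N(v)$ are independent of all this. Call $w\notin N(v)$ a *killer* if it is active, $c_w$ is good, and $w\in N(u_{c_w})$ (the node $v$ itself may be a killer). The killer indicators are independent, with expected number at most $\sum_{c\text{ good}}|N(u_c)|\frac p{\Delta+1}\le pR_1\le R_1/4$. So w.h.p. there are at most $R_1/2$ killers, and each spoils one color. For every other good color $c$, the node $u_c$ has no active neighbor with color $c$: inside $N(v)$ no other active node has color $c$, and outside there is no killer. So $u_c$ keeps $c\notin L(v)$, which adds $1$ to the slack. Hence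
$$s_v\ge\frac{R_1}2\ge\frac{\lambda_v}{96\ell^2}\ge\frac\zeta{9216\,\ell^2}.$$

**Step 4: the case $\lambda_v<\zeta/96$ and $M_v\ge\Delta\zeta/6$.** The purpose is to find many colors kept by two neighbors. Fewer than $\zeta/24$ nodes $u\in N(v)$ have $|L(u)\setminus L(v)|>(\Delta+1)/4$. So a set $M'$ of at least $\Delta\zeta/6-\Delta\zeta/24=\Delta\zeta/8$ non-adjacent pairs in $N(v)$ avoids them. For $uw\in M'$ we have $|L(u)\cap L(w)|\ge(\Delta+1)/2$, as each of $L(u),L(w)$ misses at most a quarter of $L(v)$. Fix a bipartition $N(v)=A_1\cup A_2$ with at least $\Delta\zeta/16$ pairs of $M'$ crossing.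

First look at $A_1$. For $u\in A_1$ let $\gamma_u\in[0,\Delta]$ be $0$ if $u$ is not tentative, and otherwise $\gamma_u=\#\{w\in A_2:uw\in M',c_u\in L(w)\}$. Each crossing pair $uw$ counts in $\gamma_u$ with probability at least $\frac14\cdot\frac12$, so $\mathbb E\sum\gamma_u\ge\Delta\zeta/128$. By (C) applied to $\gamma_u/\Delta$, w.h.p. $\sum\gamma_u\ge\Delta\zeta/256$. For $w\in A_2$ let
$$C_w=\{c\in L(w):\text{some tentative }u\in A_1\text{ has }c_u=c,\ uw\in M'\}.$$
By (4), each pair $(w,c)$ arises from at most $\ell$ nodes $u$, so $\sum_w|C_w|\ge\Delta\zeta/(256\ell)$.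

Next reveal $A_2$. Given the choices in $A_1$, the events "$w$ is tentative and $c_w\in C_w$" are independent with total mean $\sum_w\frac{|C_w|}{4(\Delta+1)}\ge\frac\zeta{2048\ell}$. So w.h.p. at least $\zeta/(4096\ell)$ of them occur, and by (4) they involve $R_0\ge\zeta/(4096\ell^2)$ distinct colors. For each such $c$ fix a non-adjacent pair $u_c,w_c$ of tentative nodes of $N(v)$ with color $c$.

Now reveal who stays. Call $c$ good if exactly these two stay among the tentative nodes of $N(v)$ with color $c$. By (4) this has probability at least $\ell^{-2}(1-\frac1\ell)^{\ell-2}\ge\ell^{-2}/e$, independently over $c$. W.h.p. $R_1\ge R_0/(6\ell^2)$ colors are good. The killers (active $w\notin N(v)$ with $c_w$ good and $w$ adjacent to $u_{c_w}$ or $w_{c_w}$) have mean number at most $2pR_1\le R_1/4$, and w.h.p. their number is at most $R_1/2$. For every other good color, two neighbors of $v$ keep $c$, which adds at least $1$ to the slack. So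
$$s_v\ge\frac{R_1}2\ge\frac\zeta{49152\,\ell^4}\ge10^{-5}\frac\zeta{\ell^4}.$$

**Step 5: the applications of (C).** They need means or thresholds that are at least a large constant times $\ell$. The smallest ones are of order $R_1\ge\zeta/(24576\,\ell^4)\ge C_z\ell/24576$, and $C_z$ is large. $\blacksquare$

## 8. Dense classes, leaders and cores

Nodes with small $\zeta_v$ get too little slack from Lemma 2. The purpose of this section is to organize them. Let
$$\eta_2=\ell^{-6},\quad\eta_1=\frac{\eta_2}{3200},\quad\tau=4\ell^3\eta_2=4\ell^{-3},\quad D=\{v:\hat Z_v\le\eta_2\Delta\},\quad D'=\{v:\hat Z_v\le\eta_1\Delta\}\subseteq D.$$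
For $v\in D$, by (3), $\zeta_v\le Z_v\le2\eta_2\Delta$, so $d_v\ge(1-2\eta_2)\Delta$.

**Lemma 3.** For $v,w\in D$ exactly one holds: $|N(v)\cap N(w)|\le8\Delta/\ell^3$; or $\rho(v,w)\le\tau\Delta$, and then $|N(v)\cap N(w)|\ge\Delta/2$. The relation $\rho(v,w)\le\tau\Delta$ is an equivalence relation on $D$. For $v$ in class $Q$:

1. $|Q\setminus N[v]|\le8\zeta_v$;
2. $|(N(v)\cap D)\setminus Q|\le8\zeta_v$;
3. if $Q\cap D'\ne\emptyset$, then $|N(w)\cap Q|\ge0.8\Delta$ for all $w\in Q$.

*Proof.* Suppose $|N(v)\cap N(w)|>8\Delta/\ell^3$. By Lemma 1(1) with $y=\ell^3$, fewer than $4\Delta/\ell^3$ common neighbors fail for $v$, and likewise for $w$. So some common neighbor $u$ has $\rho(u,v)\le\ell^3Z_v$ and $\rho(u,w)\le\ell^3Z_w$, hence $\rho(v,w)\le4\ell^3\eta_2\Delta=\tau\Delta$. Conversely, if $\rho(v,w)\le\tau\Delta$, or even only $\rho(v,w)\le2\tau\Delta$, then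
$$|N(v)\cap N(w)|\ge d_v+1-2\tau\Delta-2\ge\Delta/2>8\Delta/\ell^3.$$
This gives the dichotomy. If $\rho(v,w),\rho(w,y)\le\tau\Delta$, then $\rho(v,y)\le2\tau\Delta$, hence $|N(v)\cap N(y)|>8\Delta/\ell^3$, hence $\rho(v,y)\le\tau\Delta$. This is transitivity; reflexivity and symmetry are clear.

(1) Each $w\in Q\setminus N[v]$ has at least $\Delta/2$ neighbors in $N(v)$, while $\sum_{u\in N(v)}|N(u)\setminus N[v]|\le\sum_{u\in N(v)}\rho(u,v)\le4\Delta\zeta_v$. So there are at most $8\zeta_v$ such $w$.

(2) For such a node $u$ the first alternative holds, so $|N[v]\setminus N[u]|\ge d_v+1-8\Delta/\ell^3-2\ge\Delta/2$ and $\rho(u,v)\ge\Delta/2$. Again use $\sum_{u\in N(v)}\rho(u,v)\le4\Delta\zeta_v$.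

(3) Let $v\in Q\cap D'$, so $Z_v\le2\eta_1\Delta$. By Lemma 1 with $y=100$, all but $0.04\Delta$ of the $u\in N(v)$ have $\rho(u,v)\le100Z_v\le200\eta_1\Delta\le\tau\Delta$ and $\hat Z_u\le2\cdot800Z_v\le3200\eta_1\Delta=\eta_2\Delta$, so $u\in D$ and then $u\in Q$. Hence $|N(v)\cap Q|\ge(1-2\eta_2-0.04)\Delta\ge0.9\Delta$. As $|N[v]\setminus N[w]|\le\tau\Delta$, we get $|N(w)\cap Q|\ge0.9\Delta-\tau\Delta-1\ge0.8\Delta$. $\blacksquare$

For a disjoint union of complete graphs on $\Delta+1$ nodes, with equal lists inside each, $X_v=0$ always, so $\hat Z_v=z_0\le\eta_2\Delta$ and every node is in $D$. The classes are the complete graphs.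

**Computing the classes in $O(1)$ rounds.** The purpose is that each node learns which neighbors share its class. Each $v\in D$ becomes a *candidate* with probability $C\ell/\Delta$ and says so. W.h.p. every node has at most $2C\ell$ candidate neighbors. Every node of $G$ with a candidate neighbor broadcasts the ID of a uniformly random one. Consider $v\in D$. For a candidate $x$ in $v$'s class (possibly $x=v$), at least $\Delta/2$ nodes lie in $N(v)\cap N(x)$, and each independently reports $x$ with probability at least $\frac1{2C\ell}$. So w.h.p. at least $\frac\Delta{8C\ell}$ nodes of $N(v)$ report $x$. For a candidate $x$ outside the class, only nodes of $N(v)\cap N(x)$ can report it to $v$, and these are at most $8\Delta/\ell^3<\frac\Delta{8C\ell}$ in number. So w.h.p. every $v\in D$ learns exactly the set of candidates of its class. It takes the one with the smallest ID as its leader $\mathrm{ldr}(Q)\in Q$, if there is any, and broadcasts it. So nodes know which neighbors are in their class.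

All nodes broadcast $\hat Z_v$. The leader declares $Q$ *good* iff $|N(\mathrm{ldr})\cap Q|\ge\Delta/2$; otherwise it is silent. For good $Q$ it also computes a median $Z_Q$ of $\{\hat Z_u:u\in N(\mathrm{ldr})\cap Q\}$, an element of this multiset such that at least half of the values are $\ge Z_Q$ and at least half are $\le Z_Q$. Further, it computes the smallest-ID node $\mathrm{ldr}'\in N(\mathrm{ldr})\cap Q$ with $\hat Z_{\mathrm{ldr}'}\le Z_Q$. It broadcasts these, and its neighbors in $Q$ rebroadcast.

This reaches the whole class. For good $Q$ and $v,x\in Q$ we have $|N(v)\cap Q|\ge\Delta/2-\tau\Delta-1$, since $|N[\mathrm{ldr}]\setminus N[v]|\le\tau\Delta$, and then $|N(v)\cap N(x)\cap Q|\ge\Delta/2-2\tau\Delta-2\ge0.4\Delta$. So all of $Q$ receives messages from $\mathrm{ldr}$, and later likewise from $\mathrm{ldr}'$, via at most one relay in $Q$. A node relays only for its own class.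

If $Q\cap D'\ne\emptyset$, then $|Q|\ge0.8\Delta$ by Lemma 3(3). So w.h.p. $Q$ has a candidate, and $Q$ is good, again by Lemma 3(3). Therefore w.h.p. every node outside good classes has $\hat Z_v>\eta_1\Delta$.

**Lemma 4.** Let $Q$ be good and $B=32000$. Call $u\in Q$ an *outlier* if $\hat Z_u>BZ_Q$, and *core* otherwise. Let $\delta=\delta_Q=400BZ_Q$ (an integer, at least $z_0$). Then:

1. $Z_v\ge Z_Q/1600$ for all $v\in Q$;
2. $Q$ has at most $0.004\Delta+16\eta_2\Delta$ outliers;
3. $\rho(u,w)\le\delta$ for $u,w$ core; $\mathrm{ldr}'$ is core; for core $u$ (in particular for $\mathrm{ldr}'$), $|Q\setminus N[u]|\le\delta$ and $|(N(u)\cap D)\setminus Q|\le\delta$.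

*Proof.* (1) By Lemma 1 with $y=100$, all but fewer than $0.04\Delta$ of the $u\in N(v)$ have $\hat Z_u\le2\cdot800Z_v$. Also $\hat Z_v\le2Z_v$ and $|N[\mathrm{ldr}]\setminus N[v]|\le\tau\Delta$. So fewer than $0.04\Delta+\tau\Delta<\Delta/4$ nodes of $N(\mathrm{ldr})\cap Q$ have $\hat Z_u>1600Z_v$, which is fewer than half of them. As at least half of the values are $\ge Z_Q$, we get $Z_Q\le1600Z_v$.

(2) Let $v=\mathrm{ldr}'$, so $Z_v\le2\hat Z_v\le2Z_Q$. By Lemma 1 with $y=1000$, all but $0.004\Delta$ of the $u\in N(v)$ have $\hat Z_u\le2\cdot8000Z_v\le BZ_Q$. Moreover $|Q\setminus N[v]|\le8\zeta_v\le16\eta_2\Delta$ by Lemma 3(1), and $v$ is core as $\hat Z_v\le Z_Q$.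

(3) For core $u$, $Z_u\le2BZ_Q$. Let $u,w$ be core. As $|N(u)\cap N(w)|\ge\Delta/2>0.08\Delta$, Lemma 1 with $y=100$ gives a common neighbor $x$ with $\rho(u,x)\le100Z_u$ and $\rho(w,x)\le100Z_w$, so $\rho(u,w)\le400BZ_Q=\delta$. That $\mathrm{ldr}'$ is core was just shown. The last two bounds are Lemma 3(1) and (2), with $8\zeta_u\le16BZ_Q\le\delta$. $\blacksquare$

In the union of complete graphs above, w.h.p. each class is good, $Z_Q=z_0$, and there are no outliers.

## 9. The order of coloring for $\Delta\ge\ell^{15}$

The algorithm colors $V$ in an order that leaves each group enough colors. Put $X_0=36^{16}$.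

**Stage 1.** Compute $\hat Z_v$, classes, leaders, $Z_Q$, $\mathrm{ldr}'$, cores and outliers (Sections 6 and 8).

**Stage 2.** Run the slack trial of Section 7, with fresh randomness.

**Stage 3: nodes outside good classes.** These have large $\zeta_v$, and the purpose is to color them by their slack. Let $H$ be the uncolored ones. Here $Z_v\ge\eta_1\Delta/2$. Since $\eta_1\Delta/4\ge\ell^9/12800\ge z_0$, we get $\zeta_v\ge\eta_1\Delta/4\ge z_0$. By Lemma 2 the slack is at least
$$s:=\frac{10^{-5}\eta_1\Delta}{4\ell^4}=\Omega(\ell^5)\ge C_0\ell.$$
Hence $|P_v|\ge d_H(v)+s$ and $d_H(v)\le\Delta=O(\ell^{10})s$. Proposition B with $s_v=s$ and $T=O(\ell^{10})$ colors $H$.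

**Stage 4: outliers.** The uncolored core neighbors wait, so they provide temporary slack. Let $H$ be the set of all uncolored outliers of good classes. For $v\in H$ in class $Q$, by Lemma 4(2) and Lemma 3(2),
$$d_H(v)\le0.004\Delta+16\eta_2\Delta+8\zeta_v\le0.01\Delta.$$
So far, nodes of good classes were colored only in Stage 2, which colored at most $\Delta/\ell$ neighbors of $v$. So at least
$$(\Delta/2-\tau\Delta-1)-(0.004\Delta+16\eta_2\Delta)-\Delta/\ell\ge0.4\Delta$$
core neighbors of $v$ in $Q$ are uncolored and do not participate. As the slack is at least $1$, $|P_v|\ge d_H(v)+0.4\Delta$. Proposition B with $s_v=0.4\Delta$ and $T=1$ colors $H$.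

**Stage 5: bucket trials in cores.** Run $O(\log\log n)$ phases of $O(1)$ rounds, described in Section 10. At the end, w.h.p. the set $U_Q$ of uncolored nodes of each good $Q$ satisfies $|U_Q|\le X_0\delta_Q$.

**Stage 6: the rest.** Now the uncolored degree is comparable either with the slack or with $\mathrm{poly}(\ell)$. All uncolored nodes are core nodes of good classes. Let $H$ be those in classes with $Z_Q\ge3200z_0$. For $v\in H\cap Q$, Lemma 4(1) gives $Z_v\ge Z_Q/1600\ge2z_0$, so $\zeta_v=Z_v-z_0\ge Z_v/2\ge Z_Q/3200\ge z_0$. By Lemma 2 its slack is at least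
$$s_v:=\frac{10^{-5}Z_Q}{3200\,\ell^4}\ge10^{-5}\frac{z_0}{\ell^4}\ge C_0\ell,$$
because $C_z\ge10^5C_0$. By Lemma 4(3), $d_H(v)\le|U_Q|+\delta_Q\le(X_0+1)\delta_Q=O(\ell^4)s_v$. Proposition B with $T=O(\ell^4)$ colors $H$. The remaining nodes lie in good classes with $Z_Q<3200z_0$ and have uncolored degree at most $(X_0+1)\delta_Q=O(z_0)=O(\ell^5)\le K$. Their slack is at least $1$, so Proposition A colors them.

All colors are proper, because every permanent color comes from the current palette and simultaneous conflicts are excluded in every trial. The number of rounds is $O(\Lambda)$ plus $O(1)$ calls of Propositions A and B with $\log T=O(\Lambda)$, that is, $O(\Lambda)\cdot O(\Lambda^9)=O((\log\log n)^{10})$. It remains to carry out Stage 5.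

## 10. Bucket trials in cores

At the beginning of Stage 5 the uncolored nodes are exactly the uncolored core nodes of good classes. Fix a good class $Q$, write $\delta=\delta_Q$, and let $U=U_Q$ be its set of uncolored nodes at the start of a phase. Compared with Section 1 there are three imperfections, all measured by $\delta$ through Lemma 4(3): palettes differ slightly, some pairs of $U$ are not adjacent, and nodes of other classes may try the same colors.

**The phase.** Node $\mathrm{ldr}'$, colored or not, knows $\hat r=|N[\mathrm{ldr}']\cap U|$. Put $r=\hat r+\delta$ and $x=r/\delta$; so $1\le x\le r$. By Lemma 4(3), $|Q\setminus N[\mathrm{ldr}']|\le\delta$, hence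
$$r-\delta\le|U|\le r.$$
If $x\le X_0$, the class is *idle*: its nodes try nothing in this phase. Otherwise let $m\ge1$ be the power of two with
$$b:=r/m\in[x^{1/4},2x^{1/4}).$$
It exists since $r/x^{1/4}\ge1$. Let $P^*$ be $L(\mathrm{ldr}')$ minus the colors of colored neighbors of $\mathrm{ldr}'$. Let $h_{\alpha,\beta}(c)$ be the first $\log_2m$ bits of $\alpha c+\beta$ over $GF(2^{\omega''})$, where $\omega''=O(\ell)$ is large enough to hold colors and values of $m$. For random $(\alpha,\beta)$ the values are uniform on $[m]$ and pairwise independent. Node $\mathrm{ldr}'$ locally chooses $(\alpha,\beta)$ minimizing $\sum_j(b-|P_j^*|)^+$, where $h=h_{\alpha,\beta}$ and $P_j^*=P^*\cap h^{-1}(j)$. It broadcasts $(m,\alpha,\beta)$, which is relayed to all of $Q$.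

Each $u\in U$ picks a uniform bucket $j(u)\in[m]$ and broadcasts it. If $u$ has rank $i$ by ID among the nodes of $U\cap N[u]$ with bucket $j(u)$, it tries the $i$-th smallest color of $P_u\cap h^{-1}(j(u))$, if that exists. It broadcasts this color and keeps it iff no uncolored neighbor, in any class, tries the same color.

**Lemma 5.** If $Q$ is not idle in a phase, then w.h.p. at most $35\,r\,x^{-1/8}$ nodes of $U$ remain uncolored after it.

*Proof.* If $U=\emptyset$, then $\hat r=0$, $x=1$ and $Q$ is idle. So $U\ne\emptyset$.

**Step 1: palettes.** The purpose is to compare every palette with $P^*$. Let $u\in U$. A color in $P_u\setminus P^*$ is in $L(u)\setminus L(\mathrm{ldr}')$, or it is used by a colored neighbor of $\mathrm{ldr}'$. That neighbor is not in $N(u)$, because the color is in $P_u$, and it is not $u$, which is uncolored; so it lies in $N[\mathrm{ldr}']\setminus N[u]$. A color in $P^*\setminus P_u$ is in $L(\mathrm{ldr}')\setminus L(u)$, or it is used by a colored neighbor of $u$; since the color is in $P^*$, that neighbor is $\mathrm{ldr}'$ itself or lies in $N[u]\setminus N[\mathrm{ldr}']$. By Lemma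 4(3),
$$|P_u\triangle P^*|\le\rho(u,\mathrm{ldr}')+1\le\delta+1\le2\delta.$$
Moreover, as the slack is at least $1$, $|P_u|\ge|U\cap N(u)|+1=|U|-|U\setminus N[u]|\ge r-2\delta$. So $|P^*|\ge r-4\delta$.

**Step 2: the hash function is balanced.** The purpose is to bound the missing colors. Take $P'\subseteq P^*$ with $|P'|=\min(|P^*|,r)$. For random $(\alpha,\beta)$, $|P'\cap h^{-1}(j)|$ has mean $|P'|/m\in[b-4\delta/m,b]$ and, by pairwise independence, variance at most $b$. So $\mathbb E(b-|P_j^*|)^+\le4\delta/m+\sqrt b$. Summing over $j$, the minimizing $h$ satisfies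
$$\sum_j(b-|P_j^*|)^+\le4\delta+m\sqrt b.\tag{5}$$

**Step 3: which nodes can fail.** The purpose is to bound the uncolored nodes by a function of the bucket sets. Condition on the state at the start of the phase and on the random choices of all other classes. Let $C_u'$ be the set of colors tried by neighbors of $u$ outside $Q$. It is now fixed, as tries in other classes do not depend on bucket choices in $Q$. All these neighbors lie in $D\setminus Q$, so $|C_u'|\le\delta$ by Lemma 4(3). The remaining randomness is the independent $j(u)$, $u\in U$. Let $U_j=\{u\in U:j(u)=j\}$ and $n_j=|U_j|$.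

Call $u$ *spoiled* if $P_u\cap h^{-1}(j(u))\ne P^*_{j(u)}$. Call bucket $j$ *spoiled* if $U_j$ contains a spoiled node or two non-adjacent nodes. In an unspoiled bucket all nodes see the same $U_j$ and the same colors $P_j^*$. So they try distinct colors, and exactly $(n_j-|P_j^*|)^+$ nodes try nothing. Nodes of $Q$ in different buckets never try the same color, because the colors they try have different hash values. So a node $u$ of an unspoiled bucket that tries a color fails only if this color is in $C_u'$, and then $j(u)\in h(C_u')$. Therefore the number of nodes of $U$ that remain uncolored is at most $\sum_jf_j$, where $f_j=n_j$ if $j$ is spoiled, and otherwise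
$$f_j=\min\big(n_j,\ (n_j-|P_j^*|)^++\#\{u\in U_j:j\in h(C_u')\}\big).$$

**Step 4: the expectation.** The purpose is to bound $\mathbb E\sum_jf_j$ by adding four contributions. Note $b\ge1$.

Spoiled nodes: $\Pr[u\text{ spoiled}]\le2\delta/m$, since $j(u)$ must lie in $h(P_u\triangle P^*)$. Given $j(u)$, $\mathbb E\,n_{j(u)}\le1+b\le2b$. Contribution at most $r\cdot\frac{2\delta}m\cdot2b=4b^2\delta$.

Non-adjacent pairs: as $|Q\setminus N[u]|\le\delta$ for each $u\in U$, there are at most $r\delta/2$ such pairs. Each falls into one bucket with probability $1/m$, and the expected size of that bucket is then at most $2+b\le3b$. Contribution at most $\frac{r\delta}2\cdot\frac{3b}m\le2b^2\delta$.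

Missing colors: $\sum_j(n_j-|P_j^*|)^+\le\sum_j(n_j-b)^++\sum_j(b-|P_j^*|)^+$. As $n_j$ has mean at most $b$ and variance at most $b$, $\mathbb E(n_j-b)^+\le\sqrt b$. With (5), the contribution is at most $2m\sqrt b+4\delta$.

External conflicts: each $u$ has $j(u)\in h(C_u')$ with probability at most $\delta/m$. Contribution at most $r\delta/m=b\delta$.

Now $b^2<4x^{1/2}$, $m\sqrt b=r/\sqrt b\le rx^{-1/8}$ and $\delta=r/x$. So the total is at most
$$r\big(24x^{-1/2}+2x^{-1/8}+4x^{-1}+2x^{-3/4}\big)\le33\,r\,x^{-1/8}.$$

**Step 5: concentration.** The purpose is to pass from the mean to a w.h.p. bound. The sum $\sum_jf_j$ itself may react strongly to one $j(u)$, because a large bucket may become spoiled. So we truncate. Let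
$$W=\sum_j\big[\min(f_j,4b)+(n_j-4b)^+\big]\ge\sum_jf_j,$$
where the inequality holds as $f_j\le n_j$. Then $\mathbb EW\le33rx^{-1/8}+m\sqrt b\le34rx^{-1/8}$. Since $f_j$ depends only on the set $U_j$, changing one $j(u)$ affects two buckets and changes $W$ by at most $2(4b+1)\le10b$. By (M) with at most $r$ variables, $t=rx^{-1/8}$, and $b^2<4x^{1/2}$,
$$\Pr[W>35rx^{-1/8}]\le\exp\Big(-\frac{2r^2x^{-1/4}}{100\,r\,b^2}\Big)\le\exp\Big(-\frac{rx^{-3/4}}{200}\Big)\le\exp(-\delta/200)\le\hat n^{-c},$$
because $r=x\delta$, $x\ge1$ and $\delta\ge z_0\ge C_z\ell^5$. $\blacksquare$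

**Progress over the phases.** The next value of $r$ is at most the new $|U|$ plus $\delta$. So by Lemma 5, for a non-idle class w.h.p. the next value of $x$ satisfies
$$x_{\mathrm{new}}\le35x^{7/8}+1\le36x^{7/8}\le x^{15/16},$$
the last since $x>X_0=36^{16}$. Initially $x\le\frac{\Delta+1}\delta+1\le\Delta+2\le2\Delta$, and $r$ never increases, so an idle class stays idle. Hence after $O(\log\log\Delta)=O(\log\log n)$ phases $x\le X_0$, that is, $|U_Q|\le r\le X_0\delta_Q$, for every good class. This completes Stage 5 and the proof of Theorem 1. $\blacksquare$

## 11. Bounded degrees, and lists with a relative surplus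

Propositions A and B do not need lists of a common size. They give two further consequences, which were not needed for Theorem 1.

**Theorem 2.** Let $a\ge1$ be a constant integer. In broadcast CONGEST, with colors of $O(\log n)$ bits, w.h.p.:

1. If $\max_vd_v\le(\log_2n)^a$ and $|L(v)|\ge d_v+1$ for all $v$, a list coloring is found in $O((\log\log n)^9)$ rounds.
2. If $|L(v)|\ge d_v+1+d_v/(\log_2n)^a$ for all $v$ (arbitrary degrees, no common $\Delta$), a list coloring is found in $O((\log\log n)^{10})$ rounds.

*Proof.* Note that $\log_2n\le\ell$.

(1) This is Proposition A with $\kappa=\max(a,2)$ and $H=V$.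

(2) Let $H=\{v:d_v\ge C_0\ell^{a+1}\}$ and $s_v=d_v/\ell^a$ for $v\in H$. Then $C_0\ell\le s_v\le\hat n$, $|L(v)|\ge d_H(v)+s_v$ and $d_H(v)\le\ell^as_v$. Proposition B with $T=\ell^a$ colors $H$ in $O(\Lambda)$ rounds plus $O(\Lambda)$ calls to Proposition A. The uncolored rest has degree less than $C_0\ell^{a+1}\le\ell^{a+2}$. Its palettes are larger than the uncolored degrees, because $|P_v|$ minus the uncolored degree is initially at least $1$ and never decreases. So Proposition A with $\kappa=a+2$ finishes. $\blacksquare$
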